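# Products of edge multiplicities and generalized Turán patterns for large $a$

## 1. Frames: reading a multigraph against a matrix with one kernel direction

Start with a small matrix and a positive integer vector:
$$T=\begin{pmatrix}0&1\\1&-1\end{pmatrix},\qquad x=\begin{pmatrix}2\\1\end{pmatrix},\qquad Tx=\begin{pmatrix}1\\1\end{pmatrix}.$$
Put $m=\frac13$ and subtract $T$ entrywise from $m$:
$$P_T=(m-T_{uv})=\frac13\begin{pmatrix}1&-2\\-2&4\end{pmatrix}.$$
This matrix is positive semidefinite (PSD), and its kernel is exactly $\mathbb Rx$. It is the Gram matrix of the numbers $p_0=\frac1{\sqrt3}$, $p_1=-\frac2{\sqrt3}$, whose only linear relation, up to scaling, is $2p_0+p_1=0$.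

In general, let $V$ be a finite set, $T$ a symmetric integer matrix indexed by $V$, and $x\in\mathbb Z_{>0}^V$ with total $b$. Assume that $Tx=c\mathbf 1$, put $m=c/b$, and assume
$$P_T:=(m-T_{uv})_{u,v\in V}\ \text{ is PSD with kernel exactly }\ \mathbb Rx. \tag{1.1}$$
Fix vectors $p_u$ $(u\in V)$ with Gram matrix $P_T$. Since $|\sum\zeta_up_u|^2=\zeta P_T\zeta$ vanishes exactly when $P_T\zeta=0$, the only linear relation among the $p_u$, up to scaling, is $\sum_ux_up_u=0$.

We use $T$ as a measuring device for multigraphs. Let $a\ge1$ be an integer and let $G$ be a multigraph (no loops) in which every pair has positive multiplicity. The *relative weight* of a pair is $k_{ww'}=(\text{multiplicity})-a\ge1-a$. By convention $k_{ww}:=1-a$, as if $w$ had a loop of multiplicity $1$, whose logarithm is $0$. Put $P_{ww'}=m-k_{ww'}$ for all $w,w'\in V(G)$.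

**Definition (frame).** A frame for $G$ consists of integers $g_u(w)\ge1-a$ $(w\in V(G),\ u\in V)$ such that

* (F1) $\sum_ux_ug_u(w)=c$ for every $w$;
* (F2) $\sum_{w,w'}\gamma_w\gamma_{w'}\bigl(P_{ww'}-\langle\pi(w),\pi(w')\rangle\bigr)\ge0$ for all $\gamma\ge0$, where $\pi(w)$ is the unique vector in $\mathrm{span}\{p_u\}$ with $\langle\pi(w),p_u\rangle=m-g_u(w)$ for all $u$.

The vector $\pi(w)$ exists because the prescribed values respect the only relation: $\sum_ux_u(m-g_u(w))=mb-c=0$. It is unique because it lies in the span. One should think of $g_u(w)$ as the relative weight that $w$ would have to an ideal class $u$, and of $\pi(w)$ as the position of $w$ among the $p_u$. Condition (F2) says that the part of $P$ not explained by positions is nonnegative on nonnegative vectors.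

**Example 1.** Partition a vertex set into classes $X_u$ $(u\in V)$, and give pairs inside $X_u$ relative weight $T_{uu}$ and pairs between $X_u$ and $X_v$ relative weight $T_{uv}$, with $a$ so large that all $T_{uv}\ge1-a$. For $w\in X_v$ let $g(w)$ be row $v$ of $T$. Then (F1) is $Tx=c\mathbf 1$. Also $\pi(w)=p_v$, so $P_{ww'}-\langle\pi(w),\pi(w')\rangle$ is $0$ for $w\ne w'$ and equals $m-(1-a)-(m-T_{vv})=T_{vv}+a-1\ge0$ for $w=w'$. So (F2) holds.

What is this for? We want the largest product of edge multiplicities under a local sparsity condition, and we want the exact exponential rate for each fixed large $a$. Two facts give it, for a suitable $T$. A multigraph with a frame has product at most what blow-ups of $T$ achieve, with no loss in the exponent (Section 7). And if $a$ is large, every large multigraph whose vertices all have nearly optimal log-degree has a frame (Sections 8 and 9).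

## 2. The product problem, the patterns, and the answer

**The question.** A multigraph has no loops, and each pair of distinct vertices carries a multiplicity in $\mathbb Z_{\ge0}$. It is an $(s,Q)$-graph if every $s$-set of vertices supports at most $Q$ edges, counted with multiplicity. Let $\mathrm{ex}_\Pi(n,s,Q)$ be the maximum, over $(s,Q)$-graphs on $n$ vertices, of the product of the multiplicities of all $\binom n2$ pairs. We take $n\ge s$, so that every multiplicity is at most $Q$. Let $Q=a\binom s2+q$ with $0\le q<\binom s2$. Giving every pair multiplicity $a$ is allowed and leaves a slack of $q$ on each $s$-set. How should the slack be spent?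

**Definition (generalized Turán pattern).** Let $\mathbf r=(r_0,\dots,r_d)$ be non-negative integers with $r_0>0$ and $r_d>0$ (an *admissible* tuple), and let $a\ge d+1$. The pattern $T_{\mathbf r}(a)$ has vertex set $V_0\sqcup\dots\sqcup V_d$ with $|V_i|=r_i$; vertices of $V_i$ have type $i$. A vertex of type $i$ has loop weight $a-i$. Distinct vertices of types $i,j$ have weight $a+1-\min(i,j)$.

A blow-up of a pattern partitions the $n$ vertices into classes $X_v$, possibly empty, gives pairs inside $X_v$ the loop weight of $v$, and gives pairs between $X_u$ and $X_v$ the weight of $uv$. Let $\Pi(T,n)$ be the maximum product over $n$-vertex blow-ups.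

In relative weights (subtract $a$) the pattern has loops $-i$ and cross weights $1-\min(i,j)$. Write $T_{uv}$ for this matrix, which does not depend on $a$. For $\mathbf r=(1,1)$ it is the matrix that opened Section 1. For $\mathbf r=(r)$ it has loops $0$ and cross weights $1$. For $\mathbf r=(1,0,1)$ it is $\begin{pmatrix}0&1\\1&-2\end{pmatrix}$.

The conjecture, posed by Victor Falgas-Ravry, Adva Mond, Rik Sarkar and Victor Souza in "On problems in extremal multigraph theory" (arXiv:2505.14281, 2025), reads precisely as follows. For every $s\ge2$ and $0\le q<\binom s2$ there is exactly one tuple $\mathbf r$, not depending on $a$, with this property: there is $a_0(s,q)$ such that for every integer $a\ge a_0$ every blow-up of $T_{\mathbf r}(a)$ is an $(s,a\binom s2+q)$-graph and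
$$\mathrm{ex}_\Pi\bigl(n,s,a\tbinom s2+q\bigr)=\Pi(T_{\mathbf r}(a),n)^{1+o(1)}\qquad(n\to\infty;\ s,q,a\text{ fixed}).$$

**Notation.** Fix $s,q$ and put $Q=a\binom s2+q$. Then $G$ is an $(s,Q)$-graph iff every $s$-set has relative weight at most $q$. Put $L(k)=\log(a+k)$. For a symmetric matrix $K$ and vectors $z,z'$ write $zKz'=\sum z_uK_{uv}z'_v$ and $zLz'=\sum z_uL(K_{uv})z'_v$. In a pattern with weights $K$, a multiset $\mathcal M$ has weight equal to the sum of $K$ over its pairs, where two copies of $v$ contribute the loop $K_{vv}$; put $K(y,\mathcal M)=\sum_{x\in\mathcal M}K_{yx}$. An $s$-set in a blow-up has the weight of the corresponding $s$-multiset, and every $s$-multiset arises. So all blow-ups are $(s,Q)$-graphs iff all $s$-multisets have relative weight at most $q$. Such a pattern is called *allowed*.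

Let $\ell(n)=\log\mathrm{ex}_\Pi(n,s,Q)\ge\binom n2\log a$. An extremal graph has positive multiplicities, and averaging over its $(n-1)$-subsets gives $(n-2)\ell(n)\le n\,\ell(n-1)$. So $\ell(n)/\binom n2$ is nonincreasing; let $\Lambda_a$ be its limit.

**The number $m$.** For $\mu\in[0,1)$ let
$$\Phi_\mu(k)=\sum_{l=1}^{k-1}(\lfloor \mu l\rfloor+1)\le\binom k2 ,\tag{2.1}$$
the inequality because $\mu l<l$ for $l\geq 1$. Here is its meaning. Suppose every vertex has average weight more than $\mu$ to the others. Start from one vertex and add vertices greedily. A set of $l$ vertices receives more than $\mu l$ from an average vertex, hence at least $\lfloor\mu l\rfloor+1$ from some vertex, because weights are integers. Apart from corrections that vanish as $n\to\infty$, this builds a $k$-set of weight at least $\Phi_\mu(k)$.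

Define $m=\min\{\mu\ge0:\Phi_\mu(s)>q\}$. The minimum exists because $\mu\mapsto\Phi_\mu(s)$ is nondecreasing and right-continuous. We have $m<1$ because $\Phi_\mu(s)=\binom s2>q$ for $\mu<1$ close to $1$. If $m>0$, then $m$ is a jump point of some $\lfloor\mu l\rfloor$ with $l\le s-1$. So $m=c/b$ in lowest terms with $b\le s-1$ (for $m=0$ take $c=0,b=1$). By the definition of $m$, and because $\lfloor\mu l\rfloor+1\to\lceil ml\rceil$ as $\mu\uparrow m$ when $m>0$,
$$q\le\Phi_m(s)-1,\qquad\sum_{l=1}^{s-1}\lceil ml\rceil\le q. \tag{2.2}$$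
(For $m=0$ the second sum is $0$.) Let $R=\frac1{1-m}=\frac b{b-c}\ge1$; this fraction is in lowest terms.

Two identities will be used for any rational $m=c/b\in[0,1)$ in lowest terms and $j,k\ge1$:
$$2\Phi_m(bj)=m(bj)^2+j(b-c+1)-2,\qquad\Phi_m(bj+k)=\Phi_m(bj)+\Phi_m(k)+mbjk+1.\tag{2.3}$$
For the first, the fractional parts $\{cl/b\}$ over a period sum to $\frac{b-1}2$, so $\Phi_m(bj)=m\binom{bj}2-\frac{j(b-1)}2+bj-1$. Doubling gives $m(bj)^2-cj-jb+j+2bj-2$. For the second, the terms $l=bj+l'$ with $0\le l'\le k-1$ equal $mbj+\lfloor ml'\rfloor+1$. These $k$ terms sum to $mbjk+1+\Phi_m(k)$, the extra $1$ coming from $l'=0$.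

**The tuple $\mathbf r$.** For an admissible tuple put $R_d=r_d$, $R_i=r_i+\frac{R_{i+1}}{1+R_{i+1}}$ and $R(\mathbf r)=R_0$.

**Lemma 3.** The map $\mathbf r\mapsto R(\mathbf r)$ is a bijection from admissible tuples to rationals $\ge1$.

*Proof.* Injectivity: all $R_i>0$ since $r_d>0$. For $i<d$ the added fraction lies in $(0,1)$, so $R_i\notin\mathbb Z$ and $r_i=\lfloor R_i\rfloor$, while $R_d\in\mathbb Z$. So $R_0$ tells us whether $d=0$, then gives $r_0$ and $R_1$, and so on. Since $r_0\ge1$, $R_0\ge1$. Surjectivity: given $R_i=p/p'$ in lowest terms, put $r_i=\lfloor R_i\rfloor$ and $f=R_i-r_i=p''/p'$. Stop if $f=0$. Otherwise continue with $R_{i+1}=\frac f{1-f}=\frac{p''}{p'-p''}>0$, whose denominator is smaller. The process ends at a positive integer $R_d$. $\square$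

For example $R=\frac32$ gives $r_0=1$, $f=\frac12$, $R_1=1$, so $(1,1)$. And $R=\frac43$ gives $r_0=1$, $f=\frac13$, $R_1=\frac12$, $r_1=0$, $R_2=1$, so $(1,0,1)$.

From now on $\mathbf r$ is the tuple with $R(\mathbf r)=R=\frac1{1-m}$, and $T$ is its pattern.

**Optimal proportions.** For $a\ge d+1$ let $\alpha_i=\log\frac{a+1-i}{a-i}>0$, $y_d=1$, $Y_i=\sum_{j\ge i}r_jy_j$ and
$$y_i=Y_{i+1}+\frac{\alpha_{i+1}}{\alpha_i}y_{i+1},\qquad \nu_u=\frac{y_{\mathrm{type}(u)}}{Y_0}\ (u\in V(T)),\qquad \Lambda_a'=\log(a+1)-\frac{y_0}{Y_0}\alpha_0.\tag{2.4}$$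

**Theorem 1.** For every $s\ge2$ and $0\le q<\binom s2$ the tuple $\mathbf r$ with $R(\mathbf r)=\frac1{1-m}$ has the property required in the conjecture, for all $a\ge a_0(s,q)$, and no other tuple has it. So the conjecture is true.

**Theorem 2.**

* (i) For $a\ge a_0$, $\lim_n\log\mathrm{ex}_\Pi(n,s,Q)/\binom n2=\Lambda_a'=\log(a+1)-\frac{y_0}{Y_0}\log\frac{a+1}a$.
* (ii) Let $a\ge a_0$ be fixed. If $G_n$ are $n$-vertex $(s,Q)$-graphs with products $\mathrm{ex}_\Pi(n,s,Q)^{1-o(1)}$, then $G_n$ becomes a blow-up of $T$ with class proportions $\nu_v+o(1)$ after changing $o(n^2)$ multiplicities.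
* (iii) For fixed $s$, the tuples that occur are exactly those whose $R=b/(b-c)$ (lowest terms) has $b\le s-1$. Each occurs for exactly $\lfloor(s-1)/b\rfloor$ values of $q$.
* (iv) If $R=r$ is an integer (so $\mathbf r=(r)$), then for all $a\ge1$ the limit in (i) exists and equals $\log a+(1-\frac1r)\log\frac{a+1}a$.

The threshold $a_0$ comes from a compactness argument and is not effective.

## 3. The cases $s=2,3,4$

For $s=2$ we have $q=0$: every multiplicity is at most $a$, so $\mathrm{ex}_\Pi=a^{\binom n2}$. Here $\Phi_\mu(2)=1$, so $m=0$, $R=1$, $\mathbf r=(1)$, and a blow-up of $T_{(1)}(a)$ has all multiplicities $a$.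

For $s=3$, $\Phi_\mu(3)=2+\lfloor2\mu\rfloor$ is $2$ on $[0,\frac12)$ and $3$ on $[\frac12,1)$. So $q=0,1$ give $m=0$ and $\mathbf r=(1)$, while $q=2$ gives $m=\frac12$, $R=2$, $\mathbf r=(2)$. In the last case the pattern is two classes with multiplicity $a$ inside and $a+1$ between. A triple meeting both classes has relative weight $2=q$.

For $s=4$, $\Phi_\mu(4)=3+\lfloor2\mu\rfloor+\lfloor3\mu\rfloor$ takes the values $3,4,5,6$ on $[0,\frac13),[\frac13,\frac12),[\frac12,\frac23),[\frac23,1)$. So:

* $q=0,1,2$: $m=0$, $\mathbf r=(1)$;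
* $q=3$: $m=\frac13$, $R=\frac32$, $\mathbf r=(1,1)$;
* $q=4$: $m=\frac12$, $\mathbf r=(2)$;
* $q=5$: $m=\frac23$, $R=3$, $\mathbf r=(3)$.

The case $s=4$, $q=3$ is the first in which a weight other than $0,1$ appears. With $n_0$ points in class $0$ and $n_1$ points in class $1$, the weight is $n_0n_1-\binom{n_1}2$. For $(n_0,n_1)=(4,0),(3,1),(2,2),(1,3),(0,4)$ this is $0,3,3,0,-6$. So the pattern is allowed. If the loop $-1$ were replaced by $0$, then $(2,2)$ would give $4>3$. We keep this as the running example.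

## 4. The bound for sums, and where the chord argument stops

**Lemma 4** (after Füredi–Kündgen). Let $m\in[0,1)$ be rational and $s\ge2$.

* (a) If integer weights (of any sign) on the pairs of an $n$-set give every $s$-set weight $\le\Phi_m(s)-1$, then the total weight is at most $(m+o(1))\binom n2$, with $o(1)$ depending only on $m,s,n$.
* (b) If a finite pattern with integer weights $K$ has all $s$-multisets of weight $\le\Phi_m(s)-1$, then $zKz\le m(\sum z_v)^2$ for all $z\ge0$.
* (c) Let $W$ be symmetric, measurable, integer-valued and bounded above on the square of a probability space $(\Omega,\mu)$, with $\sum_{p<p'\le s}W(x_p,x_{p'})\le\Phi_m(s)-1$ for a.e. $s$-tuple. Then $\iint f(x)f(y)W(x,y)\,d\mu\,d\mu\le m$ for every bounded probability density $f$.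

*Proof.* (a) We run the greedy argument and control its error terms. Let $S(n)$ be the maximal total; it is finite by averaging over $s$-sets. Averaging over $(n-1)$-subsets, $S(n)/\binom n2$ is nonincreasing. Its limit $\lambda$ is $\ge0$, since all weights $0$ are permitted ($\Phi_m(s)\ge1$). Suppose $\lambda>\lambda'>m$. As $S(n)\ge\lambda\binom n2$ for all $n$, infinitely many $n$ have $S(n)-S(n-1)\ge\lambda'(n-1)$; otherwise summation would give $S(n)\le\lambda'\binom n2+O(1)$. For such $n$, deleting a vertex from an extremal weighting leaves total at most $S(n-1)$, so every degree is at least $\lambda'(n-1)$.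

Let $e_l$ be the maximum weight of an $l$-set in this weighting ($e_1=0$). By averaging $e_l\ge0$. For $l<s$ and an optimal $l$-set $\mathcal M$, the sum of the degrees in $\mathcal M$ counts pairs inside twice, so $\sum_{y\notin\mathcal M}K(y,\mathcal M)\ge l\lambda'(n-1)-2e_l$ and
$$e_{l+1}\ge e_l+\frac{l\lambda'(n-1)-2e_l}{n-l}.\tag{4.1}$$
In particular $e_{l+1}\ge(1-\frac2{n-l})e_l$. Hence $e_l\le2e_s\le2\Phi_m(s)$ for large $n$, a bound independent of $n$. Then the fraction in (4.1) is at least $l\lambda'-\frac{2e_l}{n-l}>ml$ for large $n$. Since weights are integers, $e_{l+1}\ge e_l+\lfloor ml\rfloor+1$ for $1\le l\le s-1$, and $e_s\ge\Phi_m(s)$, a contradiction. So $\lambda\le m$.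

(b) By homogeneity it suffices to treat the simplex. Let $z$ maximize $zKz$ there and suppose the value is $\lambda>m$. Moving mass between two support points cannot increase the value, so $(Kz)_u$ is constant on the support, and the constant is $\lambda$. For a multiset $\mathcal M$ of size $l\ge1$ from the support, $\sum_yz_yK(y,\mathcal M)=\sum_{x\in\mathcal M}(Kz)_x=\lambda l>ml$. So some $y$ in the support has $K(y,\mathcal M)\ge\lfloor ml\rfloor+1$. Starting from one point and iterating, we get an $s$-multiset of weight $\ge\Phi_m(s)$, a contradiction.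

(c) Sample $n$ independent points from $f\,d\mu$. Since this measure is absolutely continuous with respect to $\mu$, almost surely all $s$-subsets satisfy the hypothesis of (a) with the weights $W$. Take expectations in (a), divide by $\binom n2$, and let $n\to\infty$. $\square$

**The chord argument.** For integers $k>-a$, concavity of $\log$ gives
$$\log(a+k)\le\log a+k\log\frac{a+1}a,\qquad\text{with equality for }k\in\{0,1\},\tag{4.2}$$
because no integer lies strictly between $0$ and $1$. With Lemma 4(a) and (2.2), the mean of $k$ over the pairs of an $(s,Q)$-graph with positive multiplicities is at most $m+o(1)$. So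
$$\Lambda_a\le\log a+m\log\frac{a+1}a\qquad\text{for all }a\ge1.\tag{4.3}$$
This is the first thing to try, and it is sharp when all weights of $T$ are $0$ and $1$, i.e. when $R$ is an integer; Section 5 completes that case.

It stops at the first pattern with a weight $-1$. Let $s=4$, $q=3$, and let $\rho=\alpha_1/\alpha_0>1$. By (2.4), $y_1=1$, $y_0=1+\rho$, $Y_0=2+\rho$. The right side of (4.3) is $\log(a+1)-\frac23\alpha_0$, so it exceeds $\Lambda'_a$ by
$$\alpha_0\Bigl(\frac{1+\rho}{2+\rho}-\frac23\Bigr)=\alpha_0\,\frac{\rho-1}{3(2+\rho)}>0,$$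
which is asymptotic to $\frac1{9a^2}$, as $\alpha_0\sim\frac1a$ and $\rho-1\sim\frac1a$. By Theorem 2(i), $\Lambda_a'$ is the true rate for large $a$, so (4.3) is not sharp. No other line helps: a line above the points of $\log(a+k)$ at $k=0$ and $k=1$ has value at least $\log a+\frac13\alpha_0$ at $k=\frac13$. The mean of $k$ alone is not enough information.

Nor does optimality for sums determine the structure. Take $s=3$, $q=1$, so $m=0$ and $T$ is one vertex with loop $0$. Consider two equal classes with relative weight $-1$ inside and $+1$ between. Triples have weight $-3$ or $-1+1+1=1\le q$, and the mean weight tends to $0=m$, just as for all weights $0$. So as $a\to\infty$ a nearly optimal graph may, to first order in $1/a$, look quite different from a blow-up of $T$. What survives in both structures is the existence of readings $g_u(w)$, which is why we aim for frames.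

We record the device by which nonnegativity on nonnegative vectors becomes PSD.

**Lemma 5.** Let $P$ be a symmetric matrix with $zPz\ge0$ for all $z\ge0$, and let $\sigma\ge0$ satisfy $P\sigma=0$. If $\tau$ is a vector with $\tau_\alpha\ge0$ wherever $\sigma_\alpha=0$, then $\tau P\tau\ge0$. In particular, if $\sigma>0$ everywhere, then $P$ is PSD.

*Proof.* For small $\varepsilon>0$, $\sigma+\varepsilon\tau\ge0$, so $0\le(\sigma+\varepsilon\tau)P(\sigma+\varepsilon\tau)=\varepsilon^2\tau P\tau$. $\square$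

## 5. The integer vector $x$ and the matrix $P_T$

We use an elementary fact twice. Suppose $f_1,\dots,f_N$ are functions on $\mathbb Z_{\ge0}$ with $f_j(0)=0$ and nondecreasing increments. Then the minimum of $\sum f_j(n_j)$ over $\sum n_j=k$ is the sum of the $k$ smallest elements of the merged list of increments. Indeed each choice of $(n_j)$ adds up $k$ elements of the list, and the $k$ smallest can be taken to form initial segments. We refer to this as *merging*. A list of non-negative integers, as a multiset with finite counts, is determined by the number of its elements below $C$ for each integer $C\ge1$.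

Let $x_d=1$, $X_i=\sum_{j\ge i}r_jx_j$, and
$$x_i=X_{i+1}+x_{i+1}\qquad(0\le i<d,\text{ also when }r_i=0).\tag{5.1}$$
Then $X_i/x_i=r_i+\frac{X_{i+1}}{X_{i+1}+x_{i+1}}$ and $X_d/x_d=r_d$, so $X_i/x_i=R_i$. Also $\gcd(X_i,x_i)=\gcd(X_{i+1},x_i)=\gcd(X_{i+1},x_{i+1})=\dots=\gcd(r_d,1)=1$. Since $R_0=b/(b-c)$ in lowest terms, $b=X_0$ and $b-c=x_0$. Let $x\in\mathbb Z_{>0}^{V(T)}$ have entry $x_i$ on type $i$; its total is $b$. Let $V_{\ge i}$ be the set of vertices of type $\ge i$. For $\mathbf r=(1,1)$ this gives $x=(2,1)$. For $(1,0,1)$ it gives $x_2=1,x_1=2,x_0=3$, so $x=(3,1)$ on the two vertices, with $b=4$, $c=1$ and $Tx=(1,3-2)$.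

**Lemma 6.** Assume (2.2) and $R(\mathbf r)=\frac1{1-m}$. Then (a) $T$ is allowed; (b) $Tx=c\mathbf 1$; (c) $P_T=(m-T_{uv})$ is PSD with kernel $\mathbb Rx$.

*Proof.* (a) We compute the heaviest multisets exactly. Let $D_i(k)$ be the minimum over $k$-multisets of $V_{\ge i}$ of $\sum_{\text{pairs}}(1-i-\text{weight})$. We claim
$$D_i(k)=\sum_{l=0}^{k-1}\lfloor l/R_i\rfloor.\tag{5.2}$$
In $V_{\ge i}$, two copies of the same type-$i$ vertex cost $1-i-(-i)=1$. Any other pair involving type $i$ costs $0$. A pair in $V_{\ge i+1}$ costs one more than it does in the sum for $D_{i+1}$. So $D_d(k)=\min\sum_{v\in V_d}\binom{n_v}2$ over $\sum n_v=k$, and for $i<d$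
$$D_i(k)=\min\Bigl[\sum_{v\in V_i}\binom{n_v}2+\binom y2+D_{i+1}(y)\Bigr]\quad\text{over }\sum n_v+y=k.$$
Argue by downward induction. By merging, $D_i(k)$ is the sum of the $k$ smallest elements of $r_i$ copies of $0,1,2,\dots$ together with, if $i<d$, the list $l+\lfloor l/R_{i+1}\rfloor=\lfloor l/\rho\rfloor$ $(l\ge0)$, where $\rho=\frac{R_{i+1}}{1+R_{i+1}}$. For an integer $C\ge1$ the number of elements below $C$ is $r_iC+\lceil\rho C\rceil=\lceil R_iC\rceil$ (with $\rho=0$ for $i=d$). This equals $\#\{l\ge0:\lfloor l/R_i\rfloor<C\}$. So the merged list is $(\lfloor l/R_i\rfloor)_{l\ge0}$, and (5.2) follows.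

Hence the maximum weight of an $s$-multiset of $T$ is $\binom s2-D_0(s)=\sum_{l=1}^{s-1}(l-\lfloor l/R\rfloor)=\sum_{l=1}^{s-1}\lceil l-l/R\rceil=\sum_{l=1}^{s-1}\lceil ml\rceil\le q$.

(b) If $z$ depends only on type and $Z_i=\sum_{j\ge i}r_jz_j$, the type-$i$ row of $Tz$ is
$$\sum_{j<i}r_jz_j(1-j)+Z_i(1-i)-z_i.\tag{5.3}$$
Use this formula for all $0\le i\le d$, even if $r_i=0$. Its value at $i$ minus its value at $i+1$ is $Z_{i+1}(1-i)-z_i+iZ_{i+1}+z_{i+1}=Z_{i+1}-z_i+z_{i+1}$. This is $0$ for $z=x$ by (5.1). At $i=0$ the value is $X_0-x_0=b-(b-c)=c$.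

(c) By (a), (2.2) and Lemma 4(b), $zP_Tz\ge0$ for $z\ge0$. Since $P_Tx=(mb-c)\mathbf 1=0$ and $x>0$, Lemma 5 shows that $P_T$ is PSD. Let $P_T\zeta=0$. Subtracting a multiple of $x$ we may assume $\sum\zeta_u=0$, and then $T\zeta=0$. Rows of two distinct vertices $u,v$ of the same type differ only at $u$ and $v$, and the difference gives $\zeta_v-\zeta_u=0$. So $\zeta$ depends only on type. For consecutive existing types $i<i'$, the rows (5.3) are equal, which gives $\zeta_i=(i'-i)Z_{i'}+\zeta_{i'}$, with $Z$ formed from $\zeta$. So $\zeta$ is determined linearly by $\zeta_d$. As $Tx$ has equal rows, $x$ satisfies the same relations, so $\zeta=\zeta_dx$. Then $\sum\zeta_u=0$ forces $\zeta=0$. $\square$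

So (1.1) holds, and frames with respect to $T$ make sense.

**Proof of Theorem 2(iv).** The limit $\Lambda_a$ exists by monotonicity. Let $R=r$, so $m=1-\frac1r$. The upper bound is (4.3). By Lemma 6(a) the balanced blow-up of $T_{(r)}(a)$, available for all $a\ge1$, is an $(s,Q)$-graph. It has $k\in\{0,1\}$ with $k=1$ on a fraction $1-\frac1r+o(1)$ of the pairs, so it attains the rate $\log a+(1-\frac1r)\log\frac{a+1}a$. $\square$

## 6. Equalizing proportions and an integer inequality that is tight on rows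

**The rows of $L(T)\nu$ are equal.** The type-$i$ row $\sum_vy_vL(T_{uv})$ is $\sum_{j<i}r_jy_j\log(a+1-j)+Y_i\log(a+1-i)-y_i\alpha_i$, because $\log(a-i)=\log(a+1-i)-\alpha_i$. Using this expression for all $i$, its value at $i$ minus its value at $i+1$ is
$$Y_{i+1}\bigl(\log(a+1-i)-\log(a-i)\bigr)-y_i\alpha_i+y_{i+1}\alpha_{i+1}=Y_{i+1}\alpha_i-y_i\alpha_i+y_{i+1}\alpha_{i+1}=0$$
by (2.4). Evaluating at $i=0$ and dividing by $Y_0$,
$$\sum_v\nu_vL(T_{uv})=\Lambda_a'\ \text{ for every }u,\qquad\text{so also }\ \nu L\nu=\Lambda_a'.\tag{6.1}$$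
Let $\Lambda_T(a)=\max zLz$ over the simplex. Then $\Lambda_T(a)\ge\Lambda'_a$. A blow-up with class sizes $nz_v$ has log-product $\frac{n^2}2zLz-\frac n2\sum_vz_vL(T_{vv})$, and rounding costs $O(n)$. So
$$\log\Pi(T,n)=\tfrac{n^2}2\Lambda_T(a)+O(n)\quad(a\text{ fixed}).\tag{6.2}$$
By Lemma 6(a), $\Lambda_a\ge\Lambda_T(a)\ge\Lambda_a'$.

**Expansion for large $a$.** Let $A=a+1$. Then $\alpha_i=\log(1-\frac iA)-\log(1-\frac{i+1}A)=\frac1A+\frac{i+1/2}{A^2}+O(A^{-3})$, so $\alpha_{i+1}/\alpha_i=1+\frac1A+O(A^{-2})$. Inserting this in (2.4),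
$$y_i=x_i\Bigl(1+\frac{h_i}A\Bigr)+O(A^{-2}),\quad h_d=0,\quad x_ih_i=x_{i+1}(h_{i+1}+1)+H_{i+1},\quad H_i:=\sum_{j\ge i}r_jx_jh_j.\tag{6.3}$$
In particular $\nu\to x/b$. Since $L(k)=\log a+\frac ka+O(a^{-2})$ for bounded $k$, (6.1) gives
$$a(\Lambda_a'-\log a)\to\frac{xTx}{b^2}=\frac cb=m.\tag{6.4}$$

We now want: among integer vectors $g$ satisfying (F1), the quantity $\sum\nu_uL(g_u)$ is largest exactly at rows of $T$. The first-order term in $1/a$ is the same for all such $g$, so a second-order quadratic form decides.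

**Lemma 7.** For $\delta\in\mathbb Z^{V_{\ge i}}$ let $F_i(\delta)=\sum_{u\in V_{\ge i}}x_u(\delta_u^2+2h_u\delta_u)$, with $h_u=h_{\mathrm{type}(u)}$. If $\sum_{V_{\ge i}}x_u\delta_u=kx_i$ with $k\in\mathbb Z$, then
$$F_i(\delta)\ge kx_i(1+2h_i).$$
If $k=0$, equality holds only for $\delta=0$. If $i=0$ and $k=1$, equality holds iff $\mathbf 1-\delta$ is a row of $T$.

Test it on $\mathbf r=(1,1)$. Here $h_1=0$ and $x_0h_0=1$, so $h_0=\frac12$. The integer vectors with $2g_0+g_1=1$ are $g=(t,1-2t)$, and $\delta=(1-t,2t)$ gives $F_0=2(1-t)^2+2(1-t)+4t^2=6t^2-6t+4$, to be compared with $x_0(1+2h_0)=4$. There is equality at $t=0,1$, which are the rows $(0,1)$ and $(1,-1)$, and strict inequality at all other integers. At $t=\frac12$ the value is $\frac52<4$, so integrality is essential.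

*Proof.* Downward induction on $i$; the induction also describes all equality vectors at level $k=1$. For $i=d$ we have $x_d=1$, $h_d=0$, and $\sum\delta_u^2\ge\sum\delta_u=k$, with equality iff $\delta$ is $0/1$-valued.

For the step write $\delta=(\epsilon,\delta')$ on $V_i\sqcup V_{\ge i+1}$, $n=\sum\epsilon_v$, $l=k-n$. Then $x\cdot\delta'=lx_i=lX_{i+1}+lx_{i+1}$. So $\delta'=l\mathbf 1+\delta''$ with $x\cdot\delta''=lx_{i+1}$, and
$$F_{i+1}(\delta')=F_{i+1}(\delta'')+2l\cdot lx_{i+1}+l^2X_{i+1}+2lH_{i+1}.$$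
By induction $F_{i+1}(\delta'')\ge lx_{i+1}(1+2h_{i+1})$, and by (6.3) $2H_{i+1}=2x_ih_i-2x_{i+1}h_{i+1}-2x_{i+1}$. Hence
$$F_{i+1}(\delta')\ge2lx_ih_i-lx_{i+1}+2l^2x_{i+1}+l^2X_{i+1}=lx_i(1+2h_i)+(l^2-l)(X_{i+1}+2x_{i+1}),$$
where the last equality uses $x_i=X_{i+1}+x_{i+1}$. Adding the contribution $x_i\sum\epsilon_v^2+2x_ih_in$ of $V_i$ and using $k=n+l$,
$$F_i(\delta)\ge kx_i(1+2h_i)+x_i\Bigl(\sum\epsilon_v^2-n\Bigr)+(l^2-l)(X_{i+1}+2x_{i+1}),$$
and both extra terms are $\ge0$ because $\epsilon$ and $l$ are integral. Equality holds iff $\epsilon$ is $0/1$-valued, $l\in\{0,1\}$, and $\delta''$ is an equality vector at level $l$ for $V_{\ge i+1}$.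

For $k=0$: $n=-l$ with $n\ge0$ and $l\in\{0,1\}$, so $n=l=0$, $\epsilon=0$, and $\delta'=\delta''=0$ by induction. For $k=1$ there are two options. Either $l=0$, $n=1$, $\delta''=0$, and $\delta=e_v$ with $v\in V_i$; or $l=1$, $\epsilon=0$, and $\delta'=\mathbf 1+{}$(an equality vector at level $1$ for $V_{\ge i+1}$). By induction, the equality vectors at level $1$ for $V_{\ge i}$ are, for $v$ of type $j\ge i$: the entry $\min(j,j')-i$ at vertices of type $j'$, plus $1$ at $v$. For $i=0$ this is $\mathbf 1-(\text{row }v\text{ of }T)$, since row $v$ has entry $1-\min(j,j')$ off $v$ and $-j$ at $v$. $\square$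

**Lemma 8.** There is $a_1\ge d+1$ such that for $a\ge a_1$ and all $g\in\mathbb Z^{V(T)}$ with $\sum x_ug_u=c$ and $g_u>-a$: $\sum_u\nu_uL(g_u)\le\Lambda'_a$, with equality iff $g$ is a row of $T$.

*Proof.* Put $\delta=\mathbf 1-g$, so $x\cdot\delta=b-c=x_0$ and $a+g_u=A-\delta_u$. Let $\Theta(\delta)=\sum_uy_u\bigl(-\log(1-\frac{\delta_u}A)\bigr)$. Then $\sum\nu_uL(g_u)=\log A-\Theta(\delta)/Y_0$. By (6.1), $\Theta$ takes one common value $\Theta_0$ on vectors coming from rows, and there $\sum\nu_uL(g_u)=\Lambda_a'$. So we must show $\Theta(\delta)>\Theta_0$ for all other $\delta$. With $\psi(t)=-\log(1-t)-t\ge0$ and $x\cdot\delta=x_0$,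
$$A^2\Theta(\delta)-Ax_0=A^2\sum_uy_u\psi\Bigl(\frac{\delta_u}A\Bigr)+\sum_uA(y_u-x_u)\delta_u,\qquad A(y_u-x_u)=x_uh_u+O(1/A).\tag{6.5}$$

**Bounded $\delta$.** On $|\delta|_\infty\le K$ the right side of (6.5) tends uniformly to $\frac12F_0(\delta)$ as $A\to\infty$. For rows the limit is $\frac12f_0$ with $f_0=x_0(1+2h_0)$. By Lemma 7 each of the finitely many non-rows with $|\delta|_\infty\le K$ has $F_0(\delta)>f_0$. So for $A\ge A(K)$ these $\delta$ have $\Theta(\delta)>\Theta_0$.

**Large $\delta$.** We need a bound uniform in $A$. First, $\psi(t)\ge\frac{t^2}{2(1+|t|)}$ for $t<1$. For $t\ge0$ even $\psi(t)\ge\frac{t^2}2$. For $t=-p<0$ both sides vanish at $p=0$, and their derivatives in $p$ satisfy $\frac p{1+p}\ge\frac{2p+p^2}{2(1+p)^2}$. For $A$ large, $y_u\ge\frac12$ and $|A(y_u-x_u)|\le C_1$, with $C_1$ independent of $A$. Let $|\delta|_\infty=D>K$ and $A\ge K$. Since $\frac D{1+D/A}=\frac1{1/D+1/A}\ge\frac K2$, the right side of (6.5) is at least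
$$\frac{D^2}{4(1+D/A)}-C_1|V(T)|D\ge D\Bigl(\frac K8-C_1|V(T)|\Bigr).$$
Choose $K$ so large that this exceeds $\frac12f_0+1$ for all $D>K$. For large $A$ the value on rows is below $\frac12f_0+1$. So $\Theta(\delta)>\Theta_0$ here as well. $\square$

## 7. A frame forces the exact upper bound

**Proposition 9.** Let $a\ge a_1$ and let $G$ have a frame. Let $\mu$ be uniform on $V(G)$, let $K$ be the weights on $V(G)\sqcup V(T)$ given by $k_{ww'}$ (with $k_{ww}=1-a$), $g_u(w)$ and $T_{uu'}$, and let $\tau=\mu-\nu$. Then $\tau L\tau\le0$, $\mu L\nu\le\Lambda_a'$, and hence $\mu L\mu\le\Lambda_a'$.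

*Proof.* **Step 1.** This bounds the cross term. By (F1) and Lemma 8, $\mu L\nu=\frac1n\sum_w\sum_u\nu_uL(g_u(w))\le\Lambda_a'$.

**Step 2.** This turns the logarithm into exponentials of inner products. Recall $\log\xi=\int_0^\infty(e^{-t}-e^{-t\xi})\frac{dt}t$ for $\xi>0$. All entries $a+K$ are at least $1$ (for $T$ because $a\ge d+1$), and $\tau$ has total mass $0$, so the terms $e^{-t}$ cancel. With $P=m-K$,
$$\tau L\tau=-\int_0^\infty e^{-t(a+m)}Q_t\,\frac{dt}t,\qquad Q_t=\sum_{\alpha,\alpha'}\tau_\alpha\tau_{\alpha'}e^{tP_{\alpha\alpha'}}.\tag{7.1}$$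

**Step 3.** This shows $Q_t\ge0$. Put $\pi(u)=p_u$ for $u\in V(T)$. By the choice of $p_u$ and the definition of $\pi(w)$, $P_{\alpha\alpha'}=\langle\pi(\alpha),\pi(\alpha')\rangle-E_{\alpha\alpha'}$, where $E=0$ unless both arguments are in $V(G)$. By (F2), $\sum\gamma_w\gamma_{w'}E_{ww'}\le0$ for all $\gamma\ge0$. With $\Gamma_{ww'}=\langle\pi(w),\pi(w')\rangle$ and $\tau_w=\mu_w$ on $V(G)$,
$$Q_t=\sum_{\alpha,\alpha'}\tau_\alpha\tau_{\alpha'}e^{t\langle\pi(\alpha),\pi(\alpha')\rangle}+\sum_{w,w'}\mu_w\mu_{w'}e^{t\Gamma_{ww'}}\bigl(e^{-tE_{ww'}}-1\bigr).$$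
The first sum is $\ge0$, because the entrywise exponential of a PSD matrix is PSD (Schur product theorem). For the second we want to insert the linear term $tE$. For a standard Gaussian vector $\xi$,
$$e^{t\langle x,y\rangle}=\mathbb E_\xi[\phi(x)\phi(y)],\qquad\phi(x)=e^{\sqrt t\langle\xi,x\rangle-t|x|^2/2}>0,$$
since $\mathbb E\,e^{\sqrt t\langle\xi,x+y\rangle}=e^{t|x+y|^2/2}$. The weights $\mu_w\phi(\pi(w))$ are nonnegative, which is exactly what (F2) needs:
$$\sum\mu_w\mu_{w'}e^{t\Gamma_{ww'}}E_{ww'}=\mathbb E_\xi\sum\bigl(\mu_w\phi(\pi(w))\bigr)\bigl(\mu_{w'}\phi(\pi(w'))\bigr)E_{ww'}\le0.$$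
Adding $t$ times this quantity can only decrease the value, so
$$Q_t\ge\sum_{w,w'}\mu_w\mu_{w'}e^{t\Gamma_{ww'}}\bigl(e^{-tE_{ww'}}-1+tE_{ww'}\bigr)\ge0.\tag{7.2}$$

**Step 4.** This combines the two bounds. By (7.1), $0\ge\tau L\tau=\mu L\mu-2\mu L\nu+\nu L\nu$, and $\nu L\nu=\Lambda_a'$ by (6.1). So $\mu L\mu\le2\Lambda_a'-\Lambda_a'=\Lambda_a'$. $\square$

Because loops count $\log1=0$, $\mu L\mu$ is exactly $\frac2{n^2}$ times the log-product of $G$. It remains to produce frames.

## 8. Limits as $a\to\infty$: universes and the configurations inside them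

**Definition ($m$-universe).** Let $m\in[0,1)$ be rational. An $m$-universe is a standard probability space $(\Omega,\mu)$ with a symmetric measurable $W:\Omega^2\to\mathbb Z$, bounded above, such that $\int W(x,y)\,d\mu(y)\ge m$ for a.e. $x$ and, with $e_k$ the essential supremum of $\sum_{p<p'\le k}W(x_p,x_{p'})$ over $k$-tuples ($e_1=0$), $e_s\le\Phi_m(s)-1$ for some $s\ge2$.

For example, split $[0,1]$ into intervals $\Omega_v$ of lengths $x_v/b$ $(v\in V(T))$ and let $W=T_{uv}$ on $\Omega_u\times\Omega_v$. Row integrals are $c/b=m$, and, by the proof of Lemma 6(a), $e_s=\sum_{l<s}\lceil ml\rceil$. This is at most $\Phi_m(s)-1$ as soon as $s>b$, because $\lceil ml\rceil\le\lfloor ml\rfloor+1$ with strict inequality at $l=b$. The two-class example of Section 4, with halves of $[0,1]$ and $s=3$, is a $0$-universe.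

Since $W$ is integer-valued and bounded above, $e_k$ is attained on a set of positive measure. For a.e. $k$-tuple $\int\sum_pW(y,x_p)\,d\mu(y)\ge mk$, so
$$e_{k+1}\ge e_k+\lceil mk\rceil.\tag{8.1}$$

**Definition (configuration).** A configuration in a universe consists of a finite index set $I$, sets $U_u\subset\Omega$ $(u\in I)$ of positive measure, an integer matrix $M$ with $W=M_{uv}$ a.e. on $U_u\times U_v$ for all $u,v\in I$ (including $u=v$), and rational $\sigma_u>0$ with $\sum\sigma_u=1$ and $M\sigma=m\mathbf 1$.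

In the first example, $U_v=\Omega_v$, $M=T$, $\sigma=x/b$ is a configuration. In the two-class $0$-universe, the halves with $M=\begin{pmatrix}-1&1\\1&-1\end{pmatrix}$ and $\sigma=(\frac12,\frac12)$ form one. There $T$ is a single vertex with loop $0$, and no set of positive measure has $W=0$ on its square. So we cannot expect all of $T$ inside a configuration. We can expect $T$ minus one vertex, and that is enough: the kernel relation recovers the last reading.

**Lemma 10.** Every $m$-universe has a configuration with $I\supseteq T^\circ$ and $M|_{T^\circ}=T|_{T^\circ}$. Here $T$ is the pattern with $R(\mathbf r)=\frac1{1-m}$ and $T^\circ=T\setminus\{t_*\}$ for some vertex $t_*$ of type $d$.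

*Proof.* Write $m=c/b$, $R=b/(b-c)$. We use induction on the numerator $b$.

**Step 1 (a tuple with forced row sums).** We look for the place where greedy growth is not strict. If $e_{l+1}\ge e_l+\lfloor ml\rfloor+1$ for all $1\le l\le s-1$, then $e_s\ge\Phi_m(s)$, a contradiction. By (8.1) this inequality holds whenever $b\nmid l$. So there is a least multiple $i=bj\le s-1$ of $b$ with $e_{i+1}=e_i+mi$. All earlier steps are strict, so for $k\le i$
$$e_k\ge\Phi_m(k),\qquad e_i-e_k\ge\Phi_m(i)-\Phi_m(k).\tag{8.2}$$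

Let $O\subset\Omega^i$ be the positive-measure set of $i$-tuples of weight $e_i$. For a.e. $y\in O$ we have $\sum_uW(z,y_u)\le e_{i+1}-e_i=mi$ for a.e. $z$, while the integral over $z$ is at least $mi$. So
$$\sum_uW(z,y_u)=mi\quad\text{for a.e. }(z,y)\in\Omega\times O.\tag{8.3}$$

Next we find product sets. There is a box $\prod_uI_u$ of positive measure in which $O$ has relative measure $>1-2^{-i-1}$. To see this, approximate $O$ by a finite disjoint union $\mathcal B$ of boxes with $\mu^i(O\triangle\mathcal B)<\varepsilon\mu^i(O)$. Then $\mu^i(\mathcal B)>(1-\varepsilon)\mu^i(O)$ and $\mu^i(\mathcal B\setminus O)<\frac\varepsilon{1-\varepsilon}\mu^i(\mathcal B)$, so some box has relative density $>1-\frac\varepsilon{1-\varepsilon}$; take $\varepsilon$ small. Fix $u$. The average over $y'\in\prod_{v\ne u}I_v$ of the relative measure of the fiber $\{y_u\in I_u:(y',y_u)\in O\}$ exceeds $\frac12$. So a positive measure of $y'$ have fiber of relative measure $>\frac12$. By Fubini we may choose such a $y'$ for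 which, with $U_u$ the fiber, (8.3) holds at $(z,(y',y_u))$ for a.e. $(z,y_u)\in\Omega\times U_u$. Then $W(z,y_u)=mi-\sum_{v\ne u}W(z,y_v')$ does not depend on $y_u$. So for a.e. $z$ the function $W(z,\cdot)$ is a.e. equal to a constant $\chi_u(z)$ on $U_u$.

For a.e. $(z,y)\in U_u\times U_v$, $W(z,y)=\chi_v(z)$ and, by symmetry, $W(z,y)=\chi_u(y)$. A function of $z$ that equals a function of $y$ a.e. on a product is a.e. constant, so $W=M_{uv}$ a.e. there. Since $\mu^i(\prod U_u)>2^{-i}\prod\mu(I_u)$ while $O$ misses less than $2^{-i-1}\prod\mu(I_u)$ of the box, $O\cap\prod U_u$ has positive measure. Evaluating (8.3) and the weight on it,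
$$\sum_u\chi_u(z)=mi\ \text{ for a.e. }z,\quad\sum_vM_{uv}=mi,\quad e_i=\sum_{u<v}M_{uv}=\tfrac12\Bigl(mi^2-\sum_uM_{uu}\Bigr).\tag{8.4}$$
A $k$-multiset of indices is realized by a positive measure of $k$-tuples, so its weight is at most $e_k$. If some $M_{uu}\ge1$, then $e_s\ge\binom s2\ge\Phi_m(s)$, a contradiction. So all $M_{uu}\le0$.

**Step 2 ($e_k=\Phi_m(k)$ for $k\le i$).** This pins down the sum of the loops. By (8.2) it suffices that $e_i\le\Phi_m(i)$. Suppose $e_i\ge\Phi_m(i)+1$. By (8.4) and (2.3), $\sum_u(-M_{uu})=2e_i-mi^2\ge j(b-c+1)$. Write $s=ti+i'$ with $t\ge1$, $1\le i'\le i$. Taking $t$ points in each $U_u$ gives weight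
$$\tfrac12\Bigl(mt^2i^2+t\sum_u(-M_{uu})\Bigr)\ge\tfrac12\bigl(m(ti)^2+tj(b-c+1)\bigr)=\Phi_m(ti)+1.$$
Add an optimal $i'$-tuple. By (8.4) each of its points has total weight $tmi$ to the points already chosen. So by (8.2) and (2.3)
$$e_s\ge\Phi_m(ti)+1+\Phi_m(i')+mtii'=\Phi_m(s),$$
a contradiction. Hence $e_i=\Phi_m(i)$, and then $e_k=\Phi_m(k)$ for $k\le i$. By (8.4) and (2.3),
$$\sum_u(-M_{uu})=j(b-c+1)-2.\tag{8.5}$$

**Case $R=1$.** Here $m=0$ and $T$ has one vertex. Take $I=\{1,\dots,i\}$, $\sigma$ uniform, $T^\circ=\emptyset$; $M\sigma=m\mathbf 1$ by (8.4).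

From now on $R>1$. Then $b\ge2$, $c\ge1$, $i\ge2$ and $e_2=\Phi_m(2)=1$, so $W\le1$ a.e.

**Step 3 (zero loops).** This finds the type-$0$ vertices. By Lemma 4(c), applied to $f=\sum_uz_u\mathbf 1_{U_u}/\mu(U_u)$ with $z$ in the simplex, $zMz\le m(\sum z_u)^2$ for all $z\ge0$. As $M\mathbf 1=mi\mathbf 1$, the matrix $P=(m-M_{uv})$ kills $\mathbf 1$ and is PSD by Lemma 5. By (8.5), at most $j(b-c+1)-2$ of the $bj$ indices have $M_{uu}\le-1$. So at least $j(c-1)+2$ indices have $M_{uu}=0$, i.e. $P_{uu}=m$. For two of these, $|P_{uv}|\le m$, so $M_{uv}\ge0$; and $M_{uv}\le1$. If $M_{uv}=0$, then $P_{uu}=P_{vv}=P_{uv}$, so the Gram vectors coincide and the rows of $u$ and $v$ are equal. So the zero-loop indices split into $t$ classes, with weight $0$ inside a class and $1$ between classes.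

Applying PSD to the sum of one representative per class, $tm+t(t-1)(m-1)\ge0$, i.e. $t(1-m)\le1$, so $t\le R$. The row of a zero-loop index $v$ satisfies $\sum_u(1-M_{vu})=i(1-m)=j(b-c)$ with nonnegative integer terms, and each term from its own class is $1$. So each class has at most $j(b-c)$ elements. Hence $t\,j(b-c)\ge j(c-1)+2$, so $t(b-c)>c-1$ and $t\ge\frac c{b-c}=R-1$.

**Case $R=r\ge2$ an integer.** Then $t\ge r-1$, and $T$ is $r$ vertices with loops $0$ and cross weights $1$. Take $I=\{1,\dots,i\}$, $\sigma$ uniform, and let $T^\circ$ be one index from each of $r-1$ classes.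

**Case $R\notin\mathbb Z$.** Now $R-1\le t\le R$ gives $t=r_0=\lfloor R\rfloor$. Let $V_0$ consist of one index from each class. We peel off $V_0$ and find a smaller universe. Let $f=R-r_0\in(0,1)$ and $\Omega'=\{z:\chi_v(z)=1\ \forall v\in V_0\}$. As $W\le1$, $1-\chi_v$ is a.e. a nonnegative integer, and by the row bound at a.e. $y\in U_v$, $\int(1-\chi_v)\,d\mu\le1-m=\frac1R$. So $\mu(\Omega')\ge1-\frac{r_0}R=\frac fR>0$. For a.e. $x\in\Omega'$, $\int_{\Omega'}(1-W(x,y))\,d\mu(y)\le\frac1R$, so the average of $1-W(x,\cdot)$ over $\Omega'$ is at most $\frac1f$. Put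
$$\kappa=\lceil1/f\rceil-1\ge1,\qquad\frac1f=\kappa+\frac1{R'}\ (R'\ge1),\qquad m'=1-\frac1{R'}.$$
On $\Omega'$ with normalized measure put $W'=W+\kappa$; its row averages are at least $1-\frac1f+\kappa=m'$. With $f=b'/(b-c)$ in lowest terms, $R'=\frac{b'}{b-c-\kappa b'}$, whose numerator is at most $b'<b$.

How is $T$ related to the pattern of $R'$? From $f=\frac{R_1}{1+R_1}$ we get $\frac1{R_1}=\frac1f-1$, and whenever $R_i<1$ we have $r_i=0$ and $\frac1{R_{i+1}}=\frac1{R_i}-1$. So $\frac1{R_i}=\frac1f-i$ for $1\le i\le\kappa$. This exceeds $1$ for $i<\kappa$ and equals $\frac1{R'}\le1$ for $i=\kappa$. Hence the tuple of $R$ is $(r_0,0,\dots,0,\mathbf r')$ with $\kappa-1$ zeros and $\mathbf r'$ the tuple of $R'$. So $T$ is $V_0$ together with $T_{\mathbf r'}$ with all relative weights lowered by $\kappa$, with loops $0$ on $V_0$ and weight $1$ inside $V_0$ and from $V_0$ to everything else.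

**Step 4 ($\Omega'$ is an $m'$-universe).** Only the condition on the $e'_y$ (computed for $W'$ on $\Omega'$) is left. If it fails, then $e'_y\ge\Phi_{m'}(y)$ for all $y\ge1$. Then a positive measure of $y$-tuples of $\Omega'$ have
$$\sum(1-W)\le(1+\kappa)\binom y2-\Phi_{m'}(y)=\sum_{l=1}^{y-1}\Bigl(\kappa l+\Bigl\lceil\frac l{R'}\Bigr\rceil-1\Bigr)=\sum_{l=1}^{y-1}\Bigl(\Bigl\lceil\frac lf\Bigr\rceil-1\Bigr),$$
because $\lfloor m'l\rfloor=l-\lceil l/R'\rceil$. Combine $n_v$ points of each $U_v$ $(v\in V_0)$ with such a $y$-tuple. Pairs inside $U_v$ cost $1-W=1$. Pairs between different $U_v$'s cost $0$. Pairs between $U_v$ and $\Omega'$ cost $1-\chi_v=0$. By merging, some positive measure of $k$-tuples has $\sum(1-W)$ at most the sum of the $k$ smallest elements of $r_0$ copies of $0,1,2,\dots$ merged with $\{0\}\cup\{\lceil l/f\rceil-1:l\ge1\}$. For an integer $C\ge1$ the merged list has $r_0C+1+\lfloor fC\rfloor=1+\lfloor RC\rfloor$ elements below $C$, as many as $\{0\}\cup\{\lceil l/R\rceil-1:l\ge1\}$.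 So the sum is $\sum_{l=1}^{k-1}(\lceil l/R\rceil-1)=\binom k2-\Phi_m(k)$, and $e_k\ge\Phi_m(k)$ for all $k$. This contradicts $e_s\le\Phi_m(s)-1$.

**Step 5 (assembly).** By induction $\Omega'$ has a configuration $(I',M',\sigma')$, with sets $U_u\subset\Omega'$, containing $T_{\mathbf r'}^\circ$. Put $I=V_0\sqcup I'$, $M=M'-\kappa$ on $I'$, $M=1$ between $V_0$ and $I'$, and keep $M$ on $V_0$. Put $\sigma=\frac1R$ on each $v\in V_0$ and $\sigma=\frac fR\sigma'$ on $I'$. These sum to $\frac{r_0+f}R=1$. Row of $v\in V_0$: $1-\frac1R=m$. Row of $u\in I'$: $\frac{r_0}R+\frac fR(m'-\kappa)=1-\frac fR(1-m'+\kappa)=1-\frac fR\cdot\frac1f=m$. And $V_0\sqcup T_{\mathbf r'}^\circ$ is $T$ minus one vertex of type $d$, with the weights of $T$. $\square$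

**Lemma 11.** In an $m$-universe with a configuration as in Lemma 10, for a.e. $z$ the function $W(z,\cdot)$ is a.e. equal to a constant $\chi_u(z)$ on each $U_u$ $(u\in I)$.

*Proof.* For a.e. $z$, $f=W(z,\cdot)$ satisfies $\int f\,d\mu\ge m$ and
$$\sum_pf(y_p)+\sum_{p<p'}W(y_p,y_{p'})\le\Phi_m(s)-1\quad\text{for a.e. }(y_1,\dots,y_{s-1}).\tag{8.6}$$
Fix such an $f$.

**Chain principle.** *If $\varsigma\ll\mu$ is a probability measure with $\int W(y,\cdot)\,d\varsigma\ge m$ for $\varsigma$-a.e. $y$, then $\int f\,d\varsigma\le m$.* Otherwise, for $\varsigma$-a.e. earlier choices, $\int[f(y)+\sum_{p<l}W(y_p,y)]\,d\varsigma(y)>m+(l-1)m=ml$. So a set of $y_l$ of positive $\varsigma$-measure has integrand at least $\lfloor ml\rfloor+1$. For $l=1,\dots,s-1$ this produces a positive measure of $(s-1)$-tuples for which the left side of (8.6) is at least $\Phi_m(s)$, a contradiction.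

First we bound the suprema. Let $U'_u=\{y\in U_u:f(y)=\operatorname{ess\,sup}_{U_u}f\}$, which has positive measure, and let $\varsigma=\sum_u\sigma_u\mathrm{Unif}(U_u')$. For a.e. $y\in U_u'$, $\int W(y,\cdot)\,d\varsigma=(M\sigma)_u=m$. So the chain principle gives
$$\sum_u\sigma_u\operatorname{ess\,sup}_{U_u}f\le m.\tag{8.7}$$
In particular, letting $\sigma$ also denote the measure $\sum\sigma_u\mathrm{Unif}(U_u)$, $\int W(z,\cdot)\,d\sigma\le m$ for a.e. $z$.

Now we bound the average from below. For small $\vartheta>0$ let $\sigma^c=(\mu-\vartheta\sigma)/(1-\vartheta)$. This is $\ge0$ because $\sigma$ has bounded density. For a.e. $y$, $\int W(y,\cdot)\,d\sigma^c\ge\frac{m-\vartheta m}{1-\vartheta}=m$, so $\int f\,d\sigma^c\le m$ by the chain principle. As $\int f\,d\mu=\vartheta\int f\,d\sigma+(1-\vartheta)\int f\,d\sigma^c\ge m$, we get $\int f\,d\sigma\ge m$. With (8.7), $f$ equals its essential supremum a.e. on each $U_u$. $\square$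

## 9. Every nearly optimal multigraph has a frame

The log-degree of a vertex $w$ is $\sum_{w'\ne w}L(k_{ww'})$.

**Proposition 12.** There is $a_2$ such that for every $a\ge a_2$ there is $n_0(a)$ such that every $(s,Q)$-graph on $n\ge n_0(a)$ vertices with positive multiplicities and minimum log-degree $\ge(\Lambda_a-a^{-2})(n-1)$ has a frame.

*Proof.* Suppose not. Then for infinitely many $a$ there are counterexamples $G_a$, and we may take them on $n=n(a)\ge a^2$ vertices.

**Step 1 (first-order consequences).** We convert log-degrees to degrees and bound the weights above. Since $\log(a+k)\le\log a+\frac ka$ and $\Lambda_a\ge\Lambda_a'$, every vertex satisfies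
$$\sum_{w'\ne w}k_{ww'}\ge(m-\varepsilon_a)(n-1),\qquad\varepsilon_a:=\max\Bigl(0,\ m-a(\Lambda'_a-\log a)+\frac1a\Bigr)\to0\tag{9.1}$$
by (6.4). Let $e_l$ be the maximum weight of an $l$-set of $G_a$. Averaging gives $e_l\ge-\varepsilon_a\binom l2>-1$, so $e_l\ge0$ for $2\le l\le s$ and $a$ large. Also $e_s\le q$. As in (4.1),
$$e_{l+1}\ge\Bigl(1-\frac2{n-l}\Bigr)e_l-l\varepsilon_a\frac{n-1}{n-l}\ge\tfrac12e_l-1,$$
i.e. $e_l\le2e_{l+1}+2$. Going down from $e_s$ to $e_2$, all $k_{ww'}\le B$ for $w\ne w'$, with $B\ge1$ depending only on $s,q$.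

In Steps 2–4 we use the convention $k_{vv}=0$; from Step 5 on we return to $k_{ww}=1-a$.

**Step 2 (the limit universe).** We let $a\to\infty$ and obtain an $m$-universe. Let $v_1,v_2,\dots$ be independent uniform vertices of $G_a$ and $\Xi^a_{pp'}=k_{v_pv_{p'}}$. As $\Xi_{12}^a\le B$ and $\mathbb E\,\Xi^a_{12}\ge m-o(1)$, $\mathbb E|\Xi^a_{12}|$ is bounded and the arrays are tight. Along a subsequence they converge in law to a symmetric integer array $\Xi=(\Xi_{pp'})_{p\ne p'}$ with $\Xi\le B$. The limit is jointly exchangeable (its law is invariant under permutations of the indices) and dissociated (subarrays on disjoint index sets are independent), because the approximating arrays are. By the Aldous–Hoover theorem (Aldous 1981; Hoover 1979; see Kallenberg, *Probabilistic Symmetries and Invariance Principles*, 2005, Ch. 7), such an array has the law of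
$$\Xi_{pp'}=F(U_p,U_{p'},U_{pp'})$$
with independent uniform $[0,1]$ variables $U_p$, $U_{pp'}=U_{p'p}$ and $F:[0,1]^3\to\mathbb Z$ measurable and symmetric in its first two arguments. Any $s$ distinct indices have total weight $\le q$ a.s., since before the limit this holds whenever the $s$ sampled vertices are distinct, which has probability tending to $1$.

*Rows.* By Fatou $\mathbb E|\Xi_{12}|<\infty$. We claim $H:=\mathbb E[\Xi_{12}\mid U_1]\ge m$ a.s. Let $Y_J=\frac1J\sum_{p=3}^{J+2}\Xi_{1p}$. Given $U_1$ the $\Xi_{1p}$ are i.i.d. with mean $H$, so $Y_J\to H$ a.s. Let $\varphi\ge0$ be bounded and continuous, and let $Y_J^a$ be the analog of $Y_J$ for $\Xi^a$. Conditionally on $v_1,v_3,v_4,\dots$, the variable $\Xi_{12}^a$ has mean at least $(m-\varepsilon_a)(1-\frac1n)$, so $\mathbb E[\Xi_{12}^a\varphi(Y^a_J)]\ge(m-o(1))\mathbb E\varphi(Y_J^a)$. Now $\Xi^a_{12}\varphi(Y_J^a)$ converges in law to $\Xi_{12}\varphi(Y_J)$ and is bounded above, so Fatou gives $\limsup\mathbb E[\Xi_{12}^a\varphi(Y_J^a)]\le\mathbb E[\Xi_{12}\varphi(Y_J)]$.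 Thus $\mathbb E[\Xi_{12}\varphi(Y_J)]\ge m\,\mathbb E\varphi(Y_J)$. Let $J\to\infty$ by dominated convergence. As $H$ is a function of $U_1$, $\mathbb E[H\varphi(H)]\ge m\,\mathbb E\varphi(H)$. Choose $\varphi(h)=\min(1,\max(0,m-h))$. Then $(H-m)\varphi(H)\le0$, with equality only if $H\ge m$. So $H\ge m$ a.s.

*Determinism.* We show that $F$ does not depend on its third argument. Let $W^+(x,y)=\operatorname{ess\,sup}_\zeta F(x,y,\zeta)$. For a.e. $(x_1,\dots,x_s)$ the sum $\sum_{p<p'}F(x_p,x_{p'},\zeta_{pp'})$ is $\le q$ for a.e. choice of the $\zeta_{pp'}$. Since each value $W^+(x_p,x_{p'})$ is attained on a set of $\zeta_{pp'}$ of positive measure and the $\zeta$'s are independent, $\sum_{p<p'\le s}W^+(x_p,x_{p'})\le q\le\Phi_m(s)-1$. By Lemma 4(c) with $f=1$,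
$$\iint W^+\le m\le\mathbb E H=\mathbb E F(U_1,U_2,U_{12})\le\iint W^+.$$
So $F=W^+=:W$ a.s., and $([0,1],\lambda,W)$ with $\lambda$ Lebesgue measure is an $m$-universe. Take its configuration $I,U_u,M,\sigma$ from Lemma 10 and $\chi_u$ from Lemma 11. These data are fixed from now on. Let $|M_{uv}|\le C_M$; also $M_{uv}\le B$.

**Step 3 (transfer to $G_a$).** We find large sets of vertices that imitate the $U_u$. *Claim: there is $\rho\in(0,1]$ such that for every $\eta>0$ and all large $a$ in the subsequence there are $A_u\subset V(G_a)$ $(u\in I)$ with $|A_u|\ge\rho n$ such that for all $u,v\in I$ and $y\in A_u$ at most $\eta|A_v|$ vertices $y'\in A_v\setminus\{y\}$ have $k_{yy'}\ne M_{uv}$.*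

Let $\bar U_u=\{y:W(z,y)=\chi_u(z)\text{ for a.e. }z\}$. By Lemma 11 and Fubini it contains a.e. point of $U_u$. We check that $W=M_{uv}$ a.e. on $\bar U_u\times\bar U_v$. First, $\chi_u=M_{uv}$ a.e. on $U_v$. So for $y\in\bar U_u$, $W(y,\cdot)=\chi_u=M_{uv}$ a.e. on $U_v$; as $W(y,\cdot)=\chi_v(y)$ a.e. on $U_v$ for a.e. $y$, we get $\chi_v(y)=M_{uv}$ for a.e. $y\in\bar U_u$. Finally, for $y'\in\bar U_v$, $W(y,y')=\chi_v(y)$ for a.e. $y$, and this is $M_{uv}$ for a.e. $y\in\bar U_u$.

Let $I=\{1,\dots,N\}$, and sample independent uniform $x_1,\dots,x_{N+\mathcal L}\in[0,1]$. The first $N$ are candidates for points of the $U_u$, and the remaining $\mathcal L$ serve as tests. Put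
$$C_u=\{y:W(y,x_p)=W(x_u,x_p),\ N<p\le N+\mathcal L\},\quad\alpha_u=\lambda(C_u),\quad\beta_{uv}=\lambda^2\{(y,y')\in C_u\times C_v:W(y,y')\ne M_{uv}\}.$$
(In this step $\alpha_u$ has this meaning, not that of (2.4).) Let $\mathcal E=\{x_u\in U_u\ \forall u\le N\}$, an event of positive probability independent of $\mathcal L$. On $\mathcal E$, a.s. $W(x_u,x_p)=\chi_u(x_p)$, so $C_u\supseteq\bar U_u$ up to null sets. Hence $\alpha_u\ge\lambda(U_u)$ and $\beta_{uv}\le\lambda(C_u\setminus\bar U_u)+\lambda(C_v\setminus\bar U_v)$. Moreover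
$$\mathbb E[\mathbf 1_{\mathcal E}\lambda(C_u\setminus\bar U_u)]\le\int_{y\notin\bar U_u}\lambda\{z:W(z,y)=\chi_u(z)\}^{\mathcal L}\,dy\to0\qquad(\mathcal L\to\infty),$$
since for $y\notin\bar U_u$ the base is less than $1$. Put $\rho_0=\frac12\min_u\lambda(U_u)$. Given $\eta'>0$, Markov's inequality shows that for $\mathcal L$ large $\mathbb P(\alpha_u>\rho_0\ \forall u,\ \sum\beta_{uv}<\eta')>0$.

In $G_a$ define from $v_1,\dots,v_{N+\mathcal L}$ the sets $A_u^0=\{y:k_{yv_p}=k_{v_uv_p},\ N<p\le N+\mathcal L\}$, the fractions $\alpha^a_u=|A^0_u|/n$, and $\beta_{uv}^a=n^{-2}\#\{(y,y')\in A_u^0\times A_v^0:k_{yy'}\ne M_{uv}\}$. Each joint moment of these variables is the probability of an event that depends on finitely many entries of $\Xi^a$: replace each factor by the indicator of its defining event at fresh independent sample points. The entries live in a discrete space, so these probabilities converge to the corresponding ones for $\Xi$, which are the joint moments of the $\alpha_u,\beta_{uv}$. All variables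 lie in $[0,1]$, so the joint laws converge. The event above is open, so for $a$ large some choice of $v_1,\dots,v_{N+\mathcal L}$ has $|A_u^0|>\rho_0n$ for all $u$ and $\sum\beta_{uv}^a<\eta'$. Delete from each $A_u^0$ the vertices with more than $\frac\eta2|A_v^0|$ mismatches into some $A_v^0$. For each $v$ this concerns at most $\frac{2\eta'}{\eta\rho_0}n$ vertices, so at most $\frac{2\eta'N}{\eta\rho_0}n\le\frac{\rho_0}2n$ are deleted from $A_u^0$ if $\eta'$ is small. The remaining sets $A_u$ have $|A_u|\ge\frac12|A_u^0|$, and the claim holds with $\rho=\rho_0/2$.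

**Step 4 (unanimity).** We show that every single vertex $w$ of $G_a$, not only a typical one, has a nearly constant weight to each $A_u$. Fix $\vartheta=\rho/2$. Below, $\epsilon_1,\epsilon_2,\dots$ denote quantities that tend to $0$ as $\eta,\varepsilon_a,\frac1n\to0$ with the limit data fixed; $\eta$ is chosen first, small, and then $a$ large. For $w\in V(G_a)$ let $f_w(y)=k_{wy}$ $(y\ne w)$ and $f_w(w)=0$; $f_w\le B$. Let $\mu$ be uniform on $V(G_a)$ and $\sigma=\sum_u\sigma_u\mathrm{Unif}(A_u)$. By (9.1), $\int f_w\,d\mu\ge m-\varepsilon_a-\frac1n$.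

**Claim 1.** If $A_u'\subset A_u$, $|A'_u|\ge\frac12|A_u|$ and $\sigma'=\sum\sigma_u\mathrm{Unif}(A_u')$, then $\int f_w\,d\sigma'\le m+\epsilon_1$, where $\epsilon_1:=(B+sC_M)s(2\eta+\frac2{\rho n})$.

This is a finite version of the chain principle. Suppose it fails. Regard $\sigma'$ as a measure on pairs $(v,y)$ with $y\in A_v'$. Given distinct $y_1,\dots,y_{l-1}\ne w$ with $y_p\in A_{u_p}$ $(l\le s-1)$, call $(v,y)$ bad if $y\in\{w,y_1,\dots,y_{l-1}\}$ or $k_{y_py}\ne M_{u_pv}$ for some $p$. Each vertex has mass at most $\frac2{\rho n}$, and the mismatches with each $y_p$ have mass at most $2\eta$, so bad pairs have mass at most $s(2\eta+\frac2{\rho n})$. As $f_w\le B$ and $M\sigma=m\mathbf 1$,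
$$\int_{\mathrm{good}}\Bigl[f_w(y)+\sum_{p<l}k_{y_py}\Bigr]d\sigma'=\int_{\mathrm{good}}\Bigl[f_w(y)+\sum_{p<l}M_{u_pv}\Bigr]d\sigma'\ge\int f_w\,d\sigma'+(l-1)m-\epsilon_1>ml\ge0.$$
The good mass is at most $1$, so some good $(u_l,y_l)$ has $f_w(y_l)+\sum_{p<l}k_{y_py_l}\ge\lfloor ml\rfloor+1$. After $s-1$ steps $\{w,y_1,\dots,y_{s-1}\}$ is an $s$-set of weight $\ge\Phi_m(s)>q$, a contradiction.

**Claim 2.** $\int f_w\,d\sigma\ge m-\epsilon_2$ for every $w$.

Each vertex has $\sigma$-mass at most $\frac1{\rho n}$, so $\sigma^c=(\mu-\vartheta\sigma)/(1-\vartheta)\ge0$, with point masses at most $\frac2n$. By Claim 1 with $A'_u=A_u$ and the row bound, for every $w'$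
$$\int f_{w'}\,d\sigma^c\ge\frac{m-\varepsilon_a-\frac1n-\vartheta(m+\epsilon_1)}{1-\vartheta}=:m-\epsilon_3.$$
Let $\epsilon_4:=s\epsilon_3+\frac{2s^2B}n$ and suppose $\int f_w\,d\sigma^c>m+\epsilon_4$. Choose distinct $y_1,y_2,\dots$ as follows. For $l\le s-1$ the integral over $y\notin\{w,y_1,\dots,y_{l-1}\}$ of $f_w(y)+\sum_{p<l}f_{y_p}(y)$ against $\sigma^c$ exceeds $m+\epsilon_4+(l-1)(m-\epsilon_3)-l\cdot\frac2n\cdot lB\ge ml$. So some such $y=y_l$ gives a value at least $\lfloor ml\rfloor+1$. As before this yields an $s$-set of weight $\ge\Phi_m(s)$, a contradiction. So $\int f_w\,d\sigma^c\le m+\epsilon_4$, and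
$$\vartheta\int f_w\,d\sigma\ge m-\varepsilon_a-\tfrac1n-(1-\vartheta)(m+\epsilon_4)=\vartheta m-\bigl(\varepsilon_a+\tfrac1n+(1-\vartheta)\epsilon_4\bigr),$$
which is the claim with $\epsilon_2:=\bigl(\varepsilon_a+\frac1n+(1-\vartheta)\epsilon_4\bigr)/\vartheta$.

**Claim 3.** For all $w$ and $u\in I$ there is an integer $g_u(w)\in[1-a,B]$ with $f_w=g_u(w)$ on all but a fraction $\epsilon_5$ of $A_u$; moreover $\mathrm{avg}_{A_u}f_w\le g_u(w)+\epsilon_5$, and $\sum_u\sigma_ug_u(w)=m$ exactly.

Let $A_u^+$ be $\lceil|A_u|/2\rceil$ vertices of $A_u$ with largest $f_w$, $A_u^-$ the rest, and $g_u=\min_{A_u^+}f_w$. Let $a_u^\pm,\bar a_u$ be the averages of $f_w$ over $A_u^\pm,A_u$. Claim 1 for the $A_u^+$ and Claim 2 give $\sum\sigma_u(a_u^+-\bar a_u)\le\epsilon_1+\epsilon_2$ with nonnegative terms. Also $a_u^+-\bar a_u=\frac{|A_u^-|}{|A_u|}(a_u^+-a_u^-)\ge\frac13(a_u^+-a_u^-)$. So $a_u^+-a_u^-\le\epsilon_5:=3(\epsilon_1+\epsilon_2)/\min_u\sigma_u$. Let $\theta^+,\theta^-$ be the fractions of $A_u$ with $f_w>g_u$,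 $f_w<g_u$. Values above $g_u$ occur only in $A_u^+$ and values below only in $A_u^-$, so by integrality $a_u^+\ge g_u+\theta^+$ and $a_u^-\le g_u-\theta^-$. Hence $\theta^++\theta^-\le\epsilon_5$ and $0\le a_u^+-g_u\le\epsilon_5$; in particular $\bar a_u\le a_u^+\le g_u+\epsilon_5$. From $m-\epsilon_2\le\sum\sigma_ua_u^+\le m+\epsilon_1$ we get $|\sum\sigma_ug_u-m|\le\epsilon_1+\epsilon_2+\epsilon_5$. As $\sigma$ and $m$ are fixed rationals and $g_u\in\mathbb Z$, the left side is a multiple of a fixed positive number, so it is $0$ once the errors are small. Finally $g_u$ is a value of $f_w$, so $1-a\le g_u\le B$.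

**Step 5 (an allowed extension).** We turn approximate readings into exact pattern weights. Let $\widehat G$ be the pattern on $V(G_a)\sqcup I$ with $K_{ww'}=k_{ww'}$ $(w\ne w')$, $K_{ww}=1-a$, $K_{wu}=g_u(w)$, $K_{uv}=M_{uv}$. Entries are at most $B$ (for the loops $K_{ww}$ because $1-a\le0$). *Claim: all $s$-multisets of $\widehat G$ have weight at most $q$.* Induct on the number $\sum_w(\mathrm{mult}_w-1)^+$ of repetitions in $V(G_a)$.

*No repetitions.* Replace the copies of elements $u\in I$, one at a time, by vertices $y\in A_u$ distinct from all others, with $k_{yw}=g_u(w)$ for the $w\in V(G_a)$ in the multiset and $k_{y_py}=M_{u_pu}$ for the earlier replacements $y_p\in A_{u_p}$. The excluded fraction of $A_u$ is at most $s(\epsilon_5+\eta+\frac1{\rho n})<1$, so this is possible. The result is an $s$-set of $G_a$ of the same weight, which is at most $q$.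

*Some $w$ is repeated in $\mathcal M$.* Let $\mathcal M'$ be $\mathcal M$ minus one copy of $w$. It still contains $w$, so $K(w,\mathcal M')\le(1-a)+(s-2)B<0$ for $a$ large. We look for a better vertex. For $u\in I$, Claim 3 and the symmetry $f_y(y')=f_{y'}(y)$ give
$$\frac1n\sum_yg_u(y)\ge\mathrm{avg}_{y'\in A_u}\frac1n\sum_yf_{y'}(y)-\epsilon_5\ge m-\varepsilon_a-\frac1n-\epsilon_5.$$
Together with the row bounds for the elements of $\mathcal M'$ in $V(G_a)$, and after discarding the at most $s$ vertices $y\in\mathcal M'$, whose contributions (loops counted as $0$) are at most $(s-1)B$ each, the average of $K(y,\mathcal M')$ over $y\in V(G_a)\setminus\mathcal M'$ is greater than $-1$, since $m\ge0$ and all errors are small. So some such $y$ has $K(y,\mathcal M')\ge0$. Replacing $w$ by $y$ increases the weight and lowers the number of repetitions. By induction the weight is at most $q$.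

By Lemma 4(b) and $q\le\Phi_m(s)-1$, the matrix $P=m-K$ on $\widehat G$ satisfies $zPz\ge0$ for all $z\ge0$.

**Step 6 (the frame).** For $u\in T^\circ\subset I$ keep $g_u(w)$, and put $g_{t_*}(w)=c-\sum_{u\in T^\circ}x_ug_u(w)$. As $x_{t_*}=x_d=1$, (F1) holds. Since $g_u\le B$ and $\sum_{T^\circ}x_u=b-1$, $g_{t_*}(w)\ge c-(b-1)B\ge1-a$ for $a$ large.

For (F2), a kernel vector of $P_T$ supported on $T^\circ$ is a multiple of $x$ that vanishes at $t_*$, hence $0$. So $P_{T^\circ}:=P_T|_{T^\circ}$ is positive definite. Let $\mathsf v_w=(m-g_u(w))_{u\in T^\circ}$ and $\theta_w=P_{T^\circ}^{-1}\mathsf v_w$. Then $\pi(w)=\sum_{u\in T^\circ}\theta_w(u)p_u$. The products with $p_u$, $u\in T^\circ$, are right by construction. The product with $p_{t_*}=-\sum_{T^\circ}x_up_u$ is $-m(b-1)+\sum_{T^\circ}x_ug_u(w)=-m(b-1)+c-g_{t_*}(w)=m-g_{t_*}(w)$. Hence $\langle\pi(w),\pi(w')\rangle=\mathsf v_w^{\top}P_{T^\circ}^{-1}\mathsf v_{w'}$.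

Let $\gamma\ge0$ and $\tau=\sum_w\gamma_w(\delta_w-\theta_w)$, where $\delta_w$ is the unit vector at $w$ and $\theta_w$ is extended by $0$. Extend $(\sigma_u)_{u\in I}$ by $0$ to $V(G_a)$. Then $P\sigma=0$: on $I$ because $M\sigma=m\mathbf 1$, and at $w$ because $\sum\sigma_ug_u(w)=m$. Also $\tau\ge0$ wherever $\sigma=0$, since $\sigma>0$ on $I$ and $\tau_w=\gamma_w$. So Lemma 5 gives $\tau P\tau\ge0$. Since $P|_{T^\circ}=P_{T^\circ}$ and $P_{wu}=\mathsf v_w(u)$ for $u\in T^\circ$,
$$\tau P\tau=\sum\gamma_w\gamma_{w'}\bigl(P_{ww'}-\theta_w^\top\mathsf v_{w'}-\mathsf v_w^\top\theta_{w'}+\theta_w^\top P_{T^\circ}\theta_{w'}\bigr)=\sum\gamma_w\gamma_{w'}\bigl(P_{ww'}-\mathsf v_w^\top P_{T^\circ}^{-1}\mathsf v_{w'}\bigr),$$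
which is (F2). So $G_a$ has a frame for all large $a$ in the subsequence, contradicting its choice. $\square$

## 10. Proof of Theorem 1

Let $a\ge a_0:=\max(a_1,a_2,d+2)$.

**The rate.** We pass to extremal graphs with good minimum log-degree. Since $\ell(n)\ge\Lambda_a\binom n2$ for all $n$, infinitely many $n$ satisfy $\ell(n)-\ell(n-1)\ge(\Lambda_a-a^{-2})(n-1)$; otherwise $\ell(n)\le(\Lambda_a-a^{-2})\binom n2+O(1)$. An extremal $G$ on such $n$ vertices has positive multiplicities, and removing a vertex leaves log-product at most $\ell(n-1)$, so every log-degree is at least $\ell(n)-\ell(n-1)$. For $n\ge n_0(a)$, $G$ has a frame by Proposition 12. By Proposition 9, with loops contributing $\log1=0$,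
$$\Lambda_a'\ge\mu L\mu=\frac{2\ell(n)}{n^2}\ge\Bigl(1-\frac1n\Bigr)\Lambda_a.$$
Letting $n\to\infty$ along these $n$, $\Lambda_a\le\Lambda_a'\le\Lambda_T(a)\le\Lambda_a$, so
$$\Lambda_a=\Lambda_a'=\Lambda_T(a).\tag{10.1}$$
Hence $\log\mathrm{ex}_\Pi(n,s,Q)=\Lambda_a\frac{n^2}2+o(n^2)$, and by (6.2) $\log\Pi(T,n)=\Lambda_a\frac{n^2}2+O(n)$, with $\Lambda_a\ge\log a>0$. So $\mathrm{ex}_\Pi=\Pi(T,n)^{1+o(1)}$. Blow-ups of $T$ are $(s,Q)$-graphs by Lemma 6(a).

**Uniqueness.** The leading term in $1/a$ identifies the tuple. Let $\tilde{\mathbf r}$, with pattern $\tilde T$, also have the property. Then $\Lambda_{\tilde T}(a)=\Lambda_a=\Lambda_T(a)$ for all large $a$. As $\log(a+k)=\log a+\frac ka+O(a^{-2})$ for bounded $k$, with maxima over the simplex,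
$$\max_zz\tilde Tz=\lim_aa(\Lambda_{\tilde T}(a)-\log a)=\lim_aa(\Lambda_T(a)-\log a)=\max_zzTz.$$
We claim that for any admissible tuple, with $T$ now its matrix, $\max_zzTz=1-1/R(\mathbf r)$. Put $m=1-1/R(\mathbf r)=c/b$, and use Lemma 6 with auxiliary parameters: some $s>b$ and $q=\Phi_m(s)-1$. The hypothesis (2.2) holds for these, since $\lceil ml\rceil\le\lfloor ml\rfloor+1$ for all $l$ and the inequality is strict at $l=b\le s-1$. Then $zTz=m(\sum z_u)^2-zP_Tz\le m$ on the simplex, with equality at $x/b$. So $R(\tilde{\mathbf r})=R(\mathbf r)$, and $\tilde{\mathbf r}=\mathbf r$ by Lemma 3. $\blacksquare$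

## 11. Stability and the count of tuples: Theorem 2(i)–(iii)

**(i)** This is (10.1).

**(ii)** Fix $a\ge a_0$, put $\kappa=a^{-2}$ and $\Lambda=\Lambda_a=\Lambda_a'$, and write $p(G)$ for the product of multiplicities. We have $\log p(G_n)\ge(\Lambda-o(1))\binom n2$. So multiplicities are positive for large $n$, and at most $Q$ when $n\ge s$.

**Step 1.** We clean up to reach the hypotheses of Proposition 12. Repeatedly delete a vertex of log-degree $<(\Lambda-\kappa)(n'-1)$, where $n'$ is the current number of vertices. Let $\theta\in(0,\frac12)$ be fixed and suppose a stage with $n'=\lceil(1-\theta)n\rceil$ were reached for infinitely many $n$. The remaining graph $G'$ would have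
$$\log p(G')\ge\Lambda\binom{n'}2+\kappa\Bigl(\binom n2-\binom{n'}2\Bigr)-o(n^2),$$
contradicting $\log p(G')\le\ell(n')=(\Lambda+o(1))\binom{n'}2$. So only $o(n)$ vertices are deleted. The resulting $G'$, on $n'=n-o(n)$ vertices, has minimum log-degree $\ge(\Lambda-\kappa)(n'-1)$ and $\log p(G')\ge(\Lambda-o(1))\binom{n'}2$.

**Step 2.** We read off the classes. By Proposition 12, $G'$ has a frame, and by Proposition 9, for $\mu$ uniform on $V(G')$, $\Lambda-o(1)\le\mu L\mu=2\mu L\nu-\Lambda+\tau L\tau$ with $\mu L\nu\le\Lambda$ and $\tau L\tau\le0$. Hence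
$$\mu L\nu\ge\Lambda-o(1),\qquad\tau L\tau\ge-o(1).\tag{11.1}$$
Integer vectors $g$ with $g_u\ge1-a$ and $x\cdot g=c$ form a finite set, since $x>0$. So Lemma 8 has a positive gap for non-rows, and by (11.1) all but $o(n)$ vertices $w$ have $g(w)$ equal to a row $v$ of $T$. Put such a $w$ in class $X_v$. Then $\pi(w)=p_v$, since the products with all $p_u$ agree.

**Step 3.** We show that almost all pairs are correct. For $w\in X_v$, $w'\in X_{v'}$, the quantity of Proposition 9 is $E_{ww'}=\langle p_v,p_{v'}\rangle-P_{ww'}=k_{ww'}-T_{vv'}\in\mathbb Z$, and $\Gamma_{ww'}$ is bounded. For $t\in[1,2]$ and $E_{ww'}\ne0$ we have $|tE_{ww'}|\ge1$. Since $\zeta\mapsto e^{-\zeta}-1+\zeta$ grows with $|\zeta|$ on each side of $0$ and takes the values $e^{-1}$ at $1$ and $e-2>e^{-1}$ at $-1$, $e^{-tE_{ww'}}-1+tE_{ww'}\ge e^{-1}$. By (7.1) and (7.2), $-\tau L\tau$ is at least a positive constant times the proportion of pairs with $E_{ww'}\ne0$. So by (11.1) all but $o(n^2)$ pairs satisfy $k_{ww'}=T_{vv'}$. Placing the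 remaining $o(n)$ vertices anywhere, $G_n$ is within $o(n^2)$ changes of a blow-up of $T$.

**Step 4.** We determine the proportions. Let $\beta$ be the vector of class proportions of this blow-up. Logarithms of multiplicities are bounded, so $\beta L\beta\ge\Lambda-o(1)$. With $\zeta=\beta-\nu$, $\sum\zeta_u=0$, and (6.1) gives $\beta L\beta=\Lambda+\zeta L\zeta$. By the integral formula of Proposition 9,
$$\zeta L\zeta=-\int_0^\infty e^{-t(a+m)}\Bigl(\sum\zeta_u\zeta_{u'}e^{t(P_T)_{uu'}}\Bigr)\frac{dt}t.$$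
Expand the exponential. The constant term vanishes, and all Schur powers of $P_T$ are PSD, so the inner sum is at least $t\,\zeta P_T\zeta$. For $\zeta\ne0$ this is positive, because the kernel of $P_T$ is $\mathbb Rx$ and a nonzero multiple of $x$ does not sum to $0$. So $\zeta L\zeta<0$ for $\zeta\ne0$ with $\sum\zeta_u=0$, and $\beta\to\nu$ by compactness.

**(iii)** A value $m=c/b\in(0,1)$ in lowest terms is attained for exactly those $q\ge0$ with $\lim_{\mu\uparrow m}\Phi_\mu(s)\le q<\Phi_m(s)$, i.e. $\sum_{l=1}^{s-1}\lceil ml\rceil\le q\le\Phi_m(s)-1$. The number of these is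
$$\sum_{l=1}^{s-1}\bigl(\lfloor ml\rfloor+1-\lceil ml\rceil\bigr)=\#\{l\le s-1:b\mid l\}=\Bigl\lfloor\frac{s-1}b\Bigr\rfloor,$$
and all of them are less than $\binom s2$, since $\Phi_m(s)\le\binom s2$. For $m=0$ they are $0\le q\le\Phi_0(s)-1=s-2$, i.e. $s-1$ values, and $b=1$. So every $m=c/b\in[0,1)$ with $b\le s-1$ occurs, and no other. By Lemma 3 this is the statement about tuples. As a check, with $\varphi$ Euler's function, $\sum_{b\le s-1}\varphi(b)\lfloor\frac{s-1}b\rfloor=\sum_{l\le s-1}\sum_{b\mid l}\varphi(b)=\sum_{l\le s-1}l=\binom s2$, the total number of values of $q$. For $s=4$ the counts are $3$ for $b=1$, $1$ for $b=2$, and $1$ for each of the two fractions with $b=3$, as found in Section 3.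

Part (iv) was proved in Section 5. $\blacksquare$
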